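
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{A two-generated acylindrically hyperbolic group\\ whose automorphism group is not acylindrically hyperbolic}


\begin{abstract}
We construct a 2-generated acylindrically hyperbolic group $G$ such that every acylindrical action of $\mathrm{Aut}(G)$ on a hyperbolic space has bounded orbits. In particular $\mathrm{Aut}(G)$ is not acylindrically hyperbolic. The group is a product $G=A_1A_2A_3$ of three subgroups, each containing a free group of rank $2$ and each fixed pointwise by an automorphism of infinite order. The product decomposition and the automorphisms fixing the factors are built into a presentation of $G$. The work lies in showing that the group so defined is large: we solve the defining relations along a tree and then use small cancellation to find the free subgroups and to prove that $G$ is acylindrically hyperbolic.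
\end{abstract}

\section{Introduction}

\subsection{The question}

All actions are by isometries, and a \emph{hyperbolic space} is a Gromov-hyperbolic geodesic metric space. An action of a group $G$ on a metric space $X$ is \emph{acylindrical} if for every $\epsilon>0$ there exist $R,N>0$ such that for all $x,y\in X$ with $d(x,y)\ge R$ the set
\[
\{g\in G:\ d(x,gx)\le\epsilon,\ d(y,gy)\le\epsilon\}
\]
has at most $N$ elements: only boundedly many elements can almost fix two points that are far apart. A group is \emph{acylindrically hyperbolic} if it is not virtually cyclic and admits an acylindrical action on a hyperbolic space $X$ which is non-elementary, that is, whose limit set in $\partial X$ has more than two points. The following question is taken from \cite{Genevois}.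

\medskip
\noindent\textbf{Question.} \emph{Is the automorphism group of a finitely generated acylindrically hyperbolic group necessarily acylindrically hyperbolic?}
\medskip

The answer is known to be positive when the group is hyperbolic, and for most relatively hyperbolic groups. There is also a heuristic reason to expect a positive answer. The group $\mathrm{Aut}(G)$ contains the normal subgroup $\mathrm{Inn}(G)\cong G/Z(G)$, which is a copy of $G$ when the center is trivial. The most obvious way for a group to fail to be acylindrically hyperbolic in spite of such a normal subgroup is the one seen in $F_2\times\mathbb Z$: an element of infinite order commutes with the whole normal subgroup $F_2$ (Lemma~\ref{lem:one-factor} below shows how this obstructs). In $\mathrm{Aut}(G)$ this cannot happen when $Z(G)=1$. Indeed, write $\mathrm{ad}(g)$ for conjugation by $g$. If $f\in\mathrm{Aut}(G)$ commutes with every inner automorphism, then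
\[
\mathrm{ad}(g)=f\,\mathrm{ad}(g)f^{-1}=\mathrm{ad}(f(g)),
\]
so $f(g)=g$ for all $g$, and $f$ is trivial.

The answer is nevertheless negative. A single nontrivial automorphism cannot commute with all of $\mathrm{Inn}(G)$ when $Z(G)=1$, but three automorphisms can share this task.

\begin{theorem}\label{thm:main}
Let $\Phi_1,\Phi_2,\Phi_3$ be countable groups, let $f_i\in\Phi_i$ be elements of infinite order, and let $Q=\Phi_1*\Phi_2*\Phi_3$. There are a $2$-generated acylindrically hyperbolic group $G$ and an injective homomorphism $Q\to\mathrm{Aut}(G)$, by which we regard $Q$ as a subgroup of $\mathrm{Aut}(G)$, such that, for every subgroup $\Gamma\le\mathrm{Aut}(G)$ containing $\mathrm{Inn}(G)$ and $f_1,f_2,f_3$, every acylindrical action of\/ $\Gamma$ on a hyperbolic space has bounded orbits. In particular $\mathrm{Aut}(G)$ is not acylindrically hyperbolic.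
\end{theorem}

Countability cannot be dropped, since an automorphism of a $2$-generated group is determined by the images of two elements, so that $\mathrm{Aut}(G)$ is countable. With $\Phi_i=\langle f_i\rangle\cong\mathbb Z$ the theorem answers the question. Two variants come from the same construction.

\begin{corollary}\label{cor:variants}
\begin{enumerate}
\item[(a)] For every countable group $C$ the group $G$ in Theorem~\ref{thm:main} can be chosen so that $C$ embeds in $\mathrm{Aut}(G)$.
\item[(b)] With $G$ as constructed for Theorem~\ref{thm:main}, let $F_3=\langle f_1,f_2,f_3\rangle\le Q$, a free group of rank $3$. The finitely generated group $E=G\rtimes F_3$ has the $2$-generated acylindrically hyperbolic normal subgroup $G$, but every acylindrical action of $E$ on a hyperbolic space has bounded orbits.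
\end{enumerate}
\end{corollary}

\subsection{The idea}

Suppose that $G=A_1A_2A_3$ (every element of $G$ is a product $\alpha_1\alpha_2\alpha_3$ with $\alpha_i\in A_i$), where each subgroup $A_i$ contains a free group of rank $2$ and is fixed pointwise by an automorphism $f_i$ of infinite order. The image $B_i$ of $A_i$ in $\mathrm{Inn}(G)$ commutes with $f_i$. As in $F_2\times\mathbb Z$, this forces $B_i$ to have bounded orbits in every acylindrical action. Then the product $B_1B_2B_3=\mathrm{Inn}(G)$ has bounded orbits too, and so does every group of automorphisms containing $\mathrm{Inn}(G)$ and the $f_i$ (Section~\ref{sec:obstruction}).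

A group with such a decomposition can be defined by brute force. Take generators $a_q,b_q$ permuted by $Q$, list all words $g_1,g_2,\dots$ in them, and choose complicated words $w_{k,i}$ in two letters. Impose that $w_{k,i}(a_1,b_1)$ is fixed by $\Phi_i$, and that $g_k$ equals $w_{k,1}w_{k,2}w_{k,3}$ evaluated at $(a_1,b_1)$, together with all $Q$-translates of these relations (Section~\ref{sec:group}). The danger is that the group collapses. The relations as they stand are not accessible to small cancellation, and turning them into ones that are is the heart of the paper.

In Section~\ref{sec:tree} we solve the relations: we express the common value of $w_{k,i}(a_q,b_q)$, for $q$ in a coset of $\Phi_i$, by a word in new letters. The unknowns are arranged along a tree and can be determined recursively; the point is to do this with words whose length, for fixed $k$, stays \emph{bounded} over the infinite tree. In Section~\ref{sec:ladders} each resulting relator is cut into short pieces, and the pieces have a strong small cancellation property. A counting argument for van Kampen diagrams (Section~\ref{sec:diagrams}) yields free subgroups. In Section~\ref{sec:action} it shows that the graph obtained from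 a Cayley graph by coning off the relators satisfies a linear isoperimetric inequality and that $a_1$ acts on it as a loxodromic WPD element. This gives acylindrical hyperbolicity.

\section{An obstruction to acylindrical actions}\label{sec:obstruction}

An isometry $\gamma$ of a hyperbolic space $Y$ is \emph{loxodromic} if $n\mapsto\gamma^ny$ is a quasi-isometric embedding $\mathbb Z\to Y$ for some (equivalently, any) $y\in Y$. We use the following fact.

\begin{theorem}[{\cite[Thm.~1.1]{Osin}}]\label{thm:osin1}
A group acting acylindrically on a hyperbolic space either has bounded orbits or contains a loxodromic element.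
\end{theorem}

\begin{lemma}\label{lem:centralizer}
If\/ $\Gamma$ acts acylindrically on a hyperbolic space $Y$ and $\gamma\in\Gamma$ is loxodromic, then $\langle\gamma\rangle$ has finite index in its centralizer $C_\Gamma(\gamma)$.
\end{lemma}

\begin{proof}
Let geodesic triangles in $Y$ be $\delta$-slim, so that geodesic quadrilaterals are $2\delta$-slim. Fix $y\in Y$ and let $c\in C_\Gamma(\gamma)$. The quasi-geodesics $n\mapsto\gamma^ny$ and $n\mapsto c\gamma^ny$ have the same constants, so by the Morse lemma (stability of quasi-geodesics) there is $H$, independent of $c$, such that any finite segment of either of them is at Hausdorff distance at most $H$ from any geodesic joining its ends. Moreover $d(\gamma^ny,c\gamma^ny)=d(\gamma^ny,\gamma^ncy)=d(y,cy)$ for all $n$.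

Consider a geodesic quadrilateral with vertices $\gamma^{-n}y,\gamma^ny,c\gamma^ny,c\gamma^{-n}y$. The point $cy$ is within $H$ of a point $p$ on the side $[c\gamma^{-n}y,c\gamma^ny]$. The two sides $[\gamma^{\pm n}y,c\gamma^{\pm n}y]$ have the fixed length $d(y,cy)$, and their distance from $cy$ tends to infinity with $n$. So for large $n$ the point $p$ is within $2\delta$ of $[\gamma^{-n}y,\gamma^ny]$. Hence $d(cy,\gamma^my)\le\kappa:=2H+2\delta$ for some $m$. Then $c'=\gamma^{-m}c$ commutes with $\gamma$ and satisfies
\[
d(\gamma^ly,c'\gamma^ly)=d(y,c'y)\le\kappa\qquad\text{for all } l .
\]
Since $d(y,\gamma^ly)\to\infty$ and $\kappa$ does not depend on $c$, acylindricity leaves only finitely many possibilities for $c'$. So $C_\Gamma(\gamma)$ is a finite union of cosets $\langle\gamma\rangle c'$.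
\end{proof}

The next lemma is the whole obstruction in the smallest case $\Gamma=F_2\times\langle f\rangle$, $B=F_2$.

\begin{lemma}\label{lem:one-factor}
Let $\Gamma$ act acylindrically on a hyperbolic space. If a subgroup $B\le\Gamma$ contains a free group of rank $2$ and commutes with an element $f\in\Gamma$ of infinite order, then $B$ has bounded orbits.
\end{lemma}

\begin{proof}
Suppose that $b\in B$ is loxodromic. Then $f\in C_\Gamma(b)$, so by Lemma~\ref{lem:centralizer} we have $f^s=b^n$ for some $s\ge1$, and $n\ne0$ because $f$ has infinite order. Hence $B\le C_\Gamma(f^s)=C_\Gamma(b^n)$. But $b^n$ is loxodromic, so $C_\Gamma(b^n)$ is virtually cyclic by Lemma~\ref{lem:centralizer} and cannot contain a free group of rank $2$. So $B$ has no loxodromic element. The action of $B$ is acylindrical, and Theorem~\ref{thm:osin1} gives bounded orbits.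
\end{proof}

\begin{proposition}\label{prop:obstruction}
Let $\Gamma$ be a group with an infinite normal subgroup $N$, and let $B_1,\dots,B_r\le\Gamma$ be subgroups with $N=B_1\cdots B_r$ as a product of sets. Suppose that each $B_i$ contains a free group of rank $2$ and commutes with an element $f_i\in\Gamma$ of infinite order. Then every acylindrical action of\/ $\Gamma$ on a hyperbolic space has bounded orbits. In particular $\Gamma$ is not acylindrically hyperbolic.
\end{proposition}

\begin{proof}
Let $\Gamma$ act acylindrically on $Y$, and let $y\in Y$. By the triangle inequality $d(y,b_1\cdots b_ry)\le\sum_id(y,b_iy)$ for $b_i\in B_i$, so Lemma~\ref{lem:one-factor} shows that $K=\sup_{g\in N}d(y,gy)$ is finite. Suppose that some $\gamma\in\Gamma$ is loxodromic. As $N$ is normal, for all $g\in N$ and all $n$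
\[
d(\gamma^ny,g\gamma^ny)=d(y,\gamma^{-n}g\gamma^ny)\le K .
\]
So the infinitely many elements of $N$ move both $y$ and $\gamma^ny$ by at most $K$, while $d(y,\gamma^ny)\to\infty$. This contradicts acylindricity. Hence $\Gamma$ contains no loxodromic element and has bounded orbits by Theorem~\ref{thm:osin1}. Bounded orbits have empty limit set, so no acylindrical action of $\Gamma$ on a hyperbolic space is non-elementary.
\end{proof}

\section{The group \texorpdfstring{$G$}{G}}\label{sec:group}

\subsection{Definition}

A \emph{word} is a finite sequence of letters and inverse letters, not necessarily reduced; $|\cdot|$ is its length. Let $\Phi_i$, $f_i$, $Q$ be as in Theorem~\ref{thm:main}, and let $S=\{a_q,b_q:q\in Q\}$. The group $Q$ acts on words over $S$ by $p\cdot a_q=a_{pq}$, $p\cdot b_q=b_{pq}$. Since $Q$ is countable, we can list all words over $S$ as $g_1,g_2,\dots$, where we let $g_1$ and $g_2$ both be the empty word. Put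
\[
t_k=|g_k|,\qquad N_k=2t_k+8 .
\]
Choose pairwise distinct positive integers $e(k,i,l)$ for $k\ge1$, $i\in\{1,2,3\}$, $1\le l\le11N_k$, and let
\[
w_{k,i}(a,b)=\prod_{l=1}^{11N_k}a\,b^{\,e(k,i,l)},\qquad w_{k,i}[q]=w_{k,i}(a_q,b_q)\quad(q\in Q).
\]
The group $G$ is generated by $S$ subject to the relations
\begin{align}
w_{k,i}[q]&=w_{k,i}[q\phi] && (k\ge1,\ i\in\{1,2,3\},\ q\in Q,\ \phi\in\Phi_i),\tag{R1}\label{R1}\\
q(g_k)&=w_{k,1}[q]\,w_{k,2}[q]\,w_{k,3}[q] && (k\ge1,\ q\in Q).\tag{R2}\label{R2}
\end{align}
The set of relations is $Q$-invariant, so $Q$ acts on $G$ by automorphisms. Let
\[
A_i=\langle w_{k,i}[1]:k\ge1\rangle\le G\qquad(i=1,2,3).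
\]
Three properties are immediate.
\begin{itemize}
\item $\Phi_i$ fixes $A_i$ pointwise: for $\phi\in\Phi_i$, relation \eqref{R1} with $q=1$ gives $\phi(w_{k,i}[1])=w_{k,i}[\phi]=w_{k,i}[1]$.
\item $G=A_1A_2A_3$: every element of $G$ is represented by some $g_k$, and \eqref{R2} with $q=1$ applies.
\item $G$ is generated by $a_1,b_1$, because $A_i\le\langle a_1,b_1\rangle$.
\end{itemize}
The rest of the paper shows that $G$ is large.

\begin{theorem}\label{thm:G}
\begin{enumerate}
\item[(i)] The elements $a_q$ $(q\in Q)$ freely generate a free subgroup of $G$.
\item[(ii)] Each $A_i$ contains a free group of rank $2$.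
\item[(iii)] $G$ is acylindrically hyperbolic.
\end{enumerate}
\end{theorem}

\subsection{Theorem~\ref{thm:G} implies the results of the introduction}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The homomorphism $Q\to\mathrm{Aut}(G)$ is injective, since $q(a_1)=a_q\ne a_1$ for $q\ne1$ by Theorem~\ref{thm:G}(i). In particular $f_i$ has infinite order in $\mathrm{Aut}(G)$. Let $B_i=\mathrm{ad}(A_i)$. We apply Proposition~\ref{prop:obstruction} to $\Gamma$ and $N=\mathrm{Inn}(G)$.
\begin{itemize}
\item $\mathrm{Inn}(G)$ is normal in $\Gamma$, and it equals $B_1B_2B_3$ because $G=A_1A_2A_3$.
\item $B_i$ contains a free group of rank $2$: if $L\le A_i$ is free of rank $2$, which exists by Theorem~\ref{thm:G}(ii), then $L\cap Z(G)\le Z(L)=1$, so $\mathrm{ad}$ is injective on $L$. In particular $\mathrm{Inn}(G)$ is infinite.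
\item $f_i$ commutes with $B_i$: for $a\in A_i$ we have $f_i\,\mathrm{ad}(a)f_i^{-1}=\mathrm{ad}(f_i(a))=\mathrm{ad}(a)$.
\end{itemize}
Together with Theorem~\ref{thm:G}(iii) and $2$-generation this proves the theorem.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:variants}]
For (a), take $\Phi_1=C*\langle f_1\rangle$, $\Phi_2=\langle f_2\rangle$ and $\Phi_3=\langle f_3\rangle$, where $f_1,f_2,f_3$ have infinite order; then $C\le Q$ embeds in $\mathrm{Aut}(G)$. For (b), the subgroup of $Q$ generated by $f_1,f_2,f_3$ is the free product of the infinite cyclic groups $\langle f_i\rangle$. Apply Proposition~\ref{prop:obstruction} to $\Gamma=E$, $N=G$, $B_i=A_i$: the subgroup $G=A_1A_2A_3$ is infinite and normal in $E$, each $A_i$ contains a free group of rank $2$ by Theorem~\ref{thm:G}(ii), the element $f_i\in E$ has infinite order, and it commutes with $A_i$ since it fixes $A_i$ pointwise.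
\end{proof}

\section{Solving the relations along a tree}\label{sec:tree}

By \eqref{R1} the word $w_{k,i}[q]$ represents an element of $G$ which depends only on $k$ and the coset $q\Phi_i$. The relations \eqref{R1} for varying $\phi$ all contain the same long word $w_{k,i}[q]$, and \eqref{R2} contains it once more; so this presentation is far from small cancellation. We therefore want to name the common value by a word $\delta_k(q\Phi_i)$ in $S$ and additional letters, and replace the relations by $w_{k,i}[q]=\delta_k(q\Phi_i)$. Then \eqref{R1} is automatic, and \eqref{R2} follows if the words satisfy the following system of equations in the free group, one for each $q$: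
\begin{equation}\label{eq:system}
\delta_k(q\Phi_1)\,\delta_k(q\Phi_2)\,\delta_k(q\Phi_3)=q(g_k)\qquad(q\in Q).
\end{equation}

There is one essential requirement. Since the action of $Q$ forces the same word $w_{k,i}$ to be used at every $q$, the length of $w_{k,i}[q]$ does not depend on $q$. Small cancellation needs $w_{k,i}[q]$ to be long compared with $\delta_k(q\Phi_i)$. So \emph{for each $k$ the lengths $|\delta_k(q\Phi_i)|$ must be bounded independently of $q$}.

\subsection{The first steps by hand}

\begin{example}\label{ex:first}
Fix $k$ and drop it from the notation; $g=g_k$. At $q=1$ we need three words with product $g$. Two new letters $x,y$ give the solution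
\[
\delta(\Phi_1)=x,\qquad\delta(\Phi_2)=y,\qquad\delta(\Phi_3)=y^{-1}x^{-1}g .
\]
Next let $1\ne\phi\in\Phi_1$. The vertex $\phi$ shares the coset $\phi\Phi_1=\Phi_1$ with the vertex $1$, so \eqref{eq:system} at $\phi$ reads $x\,\delta(\phi\Phi_2)\,\delta(\phi\Phi_3)=\phi(g)$, with one degree of freedom. The obvious choice is a new letter $z$ and
\[
\delta(\phi\Phi_2)=z,\qquad\delta(\phi\Phi_3)=z^{-1}x^{-1}\phi(g).
\]
Go on to $p=\phi\psi$ with $1\ne\psi\in\Phi_3$, where $\delta(p\Phi_3)=\delta(\phi\Phi_3)$ is already known. The obvious choice, with a new letter $z'$, is
\[
\delta(p\Phi_2)=z',\qquad \delta(p\Phi_1)=p(g)\,\phi(g)^{-1}x\,z\,z'^{-1}.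
\]
If we continue to alternate between $\Phi_1$ and $\Phi_3$, every step adds a letter and a translate of $g$. The lengths are unbounded.

A better choice at $\phi$ lets the \emph{middle} factor absorb the known word:
\[
\delta(\phi\Phi_2)=x^{-1}z,\qquad\delta(\phi\Phi_3)=z^{-1}\phi(g).
\]
Now $\delta(\phi\Phi_3)$ has forgotten $x$. At $p$ we can do the same,
\[
\delta(p\Phi_1)=p(g)z',\qquad \delta(p\Phi_2)=z'^{-1}\delta(\phi\Phi_3)^{-1}=z'^{-1}\phi(g)^{-1}z ,
\]
and $\delta(p\Phi_1)\,\delta(p\Phi_2)\cdot z^{-1}\phi(g)=p(g)$, as required. It remains to continue from a known \emph{middle} factor. Let $p'=p\chi$ with $1\ne\chi\in\Phi_2$, so that $\delta(p'\Phi_2)=z'^{-1}\phi(g)^{-1}z$ is known. Cut this word into the two halves $z'^{-1}\phi(g)^{-1}$ and $z$, and let each neighbor cancel the half next to it: with a new letter $z''$ put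
\[
\delta(p'\Phi_1)=z''\cdot\phi(g)z',\qquad \delta(p'\Phi_3)=z^{-1}\cdot z''^{-1}p'(g).
\]
Then $\delta(p'\Phi_1)\cdot z'^{-1}\phi(g)^{-1}z\cdot\delta(p'\Phi_3)=p'(g)$. In the recursion below every word $\delta(\kappa)$ is kept as a product of two halves, so that this step is always possible.
\end{example}

\begin{remark}
The third factor provides the freedom used here. If one works with two factors, $Q=\Phi_1*\Phi_2$, and asks that $\delta(q\Phi_1)\delta(q\Phi_2)=q(g)$, then $\delta(\Phi_1)=x$ determines everything, and no choice is left: with $g=a_1$, along $\phi$, $p=\phi\psi$, $p''=p\phi'$ (where $\phi,\phi'\in\Phi_1$ and $\psi\in\Phi_2$ are nontrivial) one finds $\delta(\phi\Phi_2)=x^{-1}a_\phi$, $\delta(p\Phi_1)=a_pa_\phi^{-1}x$, $\delta(p''\Phi_2)=x^{-1}a_\phi a_p^{-1}a_{p''}$, and the length grows by one at every step.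
\end{remark}

\subsection{The recursion}

Let $\mathcal T$ be the graph with vertex set $Q\sqcup Q/\Phi_1\sqcup Q/\Phi_2\sqcup Q/\Phi_3$ and edges joining $q$ to $q\Phi_i$ for $i=1,2,3$. By the normal form theorem for free products $\mathcal T$ is a tree: an edge path without backtracking from $1$ to $q$ visits the partial products of the normal form $q=\phi_1\cdots\phi_l$ of $q$. Root $\mathcal T$ at $1\in Q$. Each $q\ne1$ has exactly one neighbor closer to the root, its \emph{parent}, namely $q\Phi_i$ where $\Phi_i$ contains the last letter of the normal form of $q$. The other two neighboring cosets are the \emph{children} of $q$. Every coset is either one of $\Phi_1,\Phi_2,\Phi_3$ or a child of exactly one $q\ne1$. We say that a coset $q\Phi_i$ has \emph{type} $i$.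

Fix $k$, and write $g=g_k$, $t=t_k$. Take new letters $x=x_k$, $y=y_k$ and $z_{k,q}$ for $q\ne1$; let $\mathcal Z_k$ be the set of all of them. For every coset $\kappa$ we define two words $\alpha_\kappa,\omega_\kappa$ over $S\cup\mathcal Z_k$ (the two halves), and put
\[
\delta(\kappa)=\alpha_\kappa\,\omega_\kappa^{-1},
\]
a possibly unreduced word. The definition is recursive along $\mathcal T$. At a vertex $q$ write $\alpha_i,\omega_i,\delta_i$ for the words at $q\Phi_i$, and, if $q\ne1$, put $z=z_{k,q}$ and $g'=q(g)$. In the row corresponding to $q$, the words of the parent are given and those of the children are defined as follows ($1$ is the empty word).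
\[
\begin{array}{l|ll|ll|ll}
 & \alpha_1&\omega_1&\alpha_2&\omega_2&\alpha_3&\omega_3\\[2pt] \hline
q=1 & x&1 & y&1 & y^{-1}x^{-1}&g^{-1}\\[2pt]
\text{parent } q\Phi_1 & \multicolumn{2}{c|}{\text{given}} & \omega_1&z^{-1}\alpha_1 & z^{-1}&g'^{-1}\\[2pt]
\text{parent } q\Phi_3 & g'&z^{-1} & z^{-1}\omega_3&\alpha_3 & \multicolumn{2}{c}{\text{given}}\\[2pt]
\text{parent } q\Phi_2 & z&\alpha_2 & \multicolumn{2}{c|}{\text{given}} & \omega_2&g'^{-1}z
\end{array}
\]
In the free group this means
\begin{equation}\label{eq:deltas}
\begin{array}{l|l|l|l}
 & \delta_1&\delta_2&\delta_3\\[2pt] \hline
q=1 & x&y&y^{-1}x^{-1}g\\[2pt]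
\text{parent } q\Phi_1 & \text{given}&\delta_1^{-1}z&z^{-1}g'\\[2pt]
\text{parent } q\Phi_3 & g'z&z^{-1}\delta_3^{-1}&\text{given}\\[2pt]
\text{parent } q\Phi_2 & z\alpha_2^{-1}&\text{given }(\alpha_2\omega_2^{-1})&\omega_2z^{-1}g'
\end{array}
\end{equation}
and in each row the product $\delta_1\delta_2\delta_3$ is $q(g)$ in the free group. So \eqref{eq:system} holds. We write $\delta_k(\kappa)$ for the words so obtained from $k$, and $\mathcal Z=\bigsqcup_k\mathcal Z_k$.

\begin{lemma}\label{lem:length}
$|\delta_k(\kappa)|\le2t_k+4$ for all $k$ and $\kappa$.
\end{lemma}

\begin{proof}
It suffices to show that all halves have length at most $t+2$. The halves $\alpha_\kappa$ for $\kappa$ of type $1$ and $\omega_\kappa$ for $\kappa$ of type $3$ are always created afresh. According to the first table they are among $x$, $g'$, $z$ and among $g^{-1}$, $g'^{-1}$, $g'^{-1}z$ respectively. So they have length at most $t+1$. Every other half is one of the explicit words $1$, $y$, $y^{-1}x^{-1}$, $z^{-1}$ of length at most $2$, or it is $z^{-1}\alpha_1$ or $z^{-1}\omega_3$, of length at most $t+2$ by what we just said, or it is a copy of one of the parent's halves ($\omega_1$ or $\alpha_3$, which become $\alpha_2$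 and $\omega_2$; $\alpha_2$ or $\omega_2$, which become $\omega_1$ and $\alpha_3$). The bound $t+2$ follows by induction along $\mathcal T$.
\end{proof}

\begin{lemma}\label{lem:presentation}
The identity on $S$ induces an isomorphism from $G$ onto
\[
\hat G=\bigl\langle S\cup\mathcal Z\ \big|\ w_{k,i}[q]=\delta_k(q\Phi_i)\ \text{ for all }k,i,q\bigr\rangle .
\]
\end{lemma}

\begin{proof}
In $\hat G$ the relations \eqref{R1} hold because $\delta_k(q\Phi_i)$ depends only on the coset, and \eqref{R2} holds by \eqref{eq:system}. So there is a homomorphism $\iota:G\to\hat G$ which is the identity on $S$.

\emph{$\iota$ is onto.} We show that the letters of $\mathcal Z$ lie in $\langle S\rangle\le\hat G$. All $\delta_k(\kappa)$ do, being equal to words $w_{k,i}[q]$. So $x=\delta(\Phi_1)$ and $y=\delta(\Phi_2)$ do. Inductively along $\mathcal T$, table \eqref{eq:deltas} gives $z=\delta_1\delta_2$, $z=g'^{-1}\delta_1$ and $z=\delta_1\alpha_2$ for a parent of type $1$, $3$ and $2$ respectively; in the last case $\alpha_2$ is a word over $S$ and letters treated before.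

\emph{$\iota$ is injective.} Let $W_k(q\Phi_i)\in G$ be the element represented by $w_{k,i}[q]$; it is well defined by \eqref{R1}. We define a homomorphism $\theta$ from the free group on $S\cup\mathcal Z$ to $G$, natural on $S$, with $\theta(\delta_k(\kappa))=W_k(\kappa)$ for all $k,\kappa$. Fix $k$ and let $W_i=W_k(q\Phi_i)$ at the vertex $q$ under consideration. We denote the images of $g$ and $g'$ in $G$ again by $g$ and $g'$, and recall that $W_1W_2W_3$ equals $g$ at $q=1$ and $g'$ at $q\ne1$, by \eqref{R2}.
\begin{itemize}
\item \emph{Root.} Put $\theta(x)=W_1$, $\theta(y)=W_2$. Then $\theta(\delta_3)=W_2^{-1}W_1^{-1}g=W_3$.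
\item \emph{Parent of type $1$}; inductively $\theta(\delta_1)=W_1$. Put $\theta(z)=W_1W_2$. Then $\theta(\delta_2)=W_1^{-1}W_1W_2=W_2$ and $\theta(\delta_3)=W_2^{-1}W_1^{-1}g'=W_3$.
\item \emph{Parent of type $3$}; inductively $\theta(\delta_3)=W_3$. Put $\theta(z)=g'^{-1}W_1$. Then $\theta(\delta_1)=W_1$ and $\theta(\delta_2)=W_1^{-1}g'W_3^{-1}=W_2$.
\item \emph{Parent of type $2$}; inductively $\theta(\alpha_2\omega_2^{-1})=W_2$. Put $\theta(z)=W_1\theta(\alpha_2)$. Then $\theta(\delta_1)=W_1$ and $\theta(\delta_3)=\theta(\omega_2)\theta(\alpha_2)^{-1}W_1^{-1}g'=W_2^{-1}W_1^{-1}g'=W_3$.
\end{itemize}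
So $\theta$ induces a homomorphism $\hat G\to G$ whose composition with $\iota$ is the identity on $S$, hence on $G$.
\end{proof}

\section{Ladders and small cancellation}\label{sec:ladders}

\subsection{Cutting the relators}

The relators $w_{k,i}[q]\,\delta_k(q\Phi_i)^{-1}$ still do not satisfy a small cancellation condition. The words $\delta_k$ contain the translates of $g_k$, and $g_k$ is arbitrary; it may contain long parts of other relators. We remove this problem by cutting each relator into a row of cells such that every cell sees only a single letter of $\delta_k$, separated from the rest by new letters.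

Put $c=x_1\in\mathcal Z_1$. For $j=(k,i,q)$ consider the word
\[
\hat\delta_j=c\,c^{-1}\,\delta_k(q\Phi_i)\,c\,c^{-1}=s_{j,1}s_{j,2}\cdots s_{j,n_j},\qquad s_{j,m}\in(S\cup\mathcal Z)^{\pm1}.
\]
It equals $\delta_k(q\Phi_i)$ in the free group; its first letter is $c$ and its last letter is $c^{-1}$. By Lemma~\ref{lem:length}, $4\le n_j\le2t_k+8=N_k$. Since $w_{k,i}[q]$ has $11N_k$ factors $a_qb_q^{e(k,i,l)}$, we can decompose it as $u_{j,1}\cdots u_{j,n_j}$, where each $u_{j,m}$ is a product of at least $11$ consecutive factors. Add new letters $\rho_{j,m}$ for $1\le m<n_j$ and, omitting the index $j$ and writing $n=n_j$, the relators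
\[
r_1=s_1\rho_1u_1^{-1},\qquad r_m=\rho_{m-1}^{-1}s_m\rho_mu_m^{-1}\ \ (1<m<n),\qquad r_n=\rho_{n-1}^{-1}s_nu_n^{-1}
\]
(Figure~\ref{fig:ladder}). The first $n-1$ of them say that $\rho_m=(s_1\cdots s_m)^{-1}u_1\cdots u_m$ for $m<n$, and then the last one says that $s_1\cdots s_n=u_1\cdots u_n$, which is the relation $\delta_k(q\Phi_i)=w_{k,i}[q]$. By Tietze transformations and Lemma~\ref{lem:presentation},
\[
G=\langle\mathcal A\mid r_{j,m}\ \text{for all } j,m\rangle,\qquad \mathcal A=S\cup\mathcal Z\cup\{\rho_{j,m}\}.
\]
From now on we use this presentation.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={font=\small}]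
\coordinate (L) at (0,0.8);\coordinate (R) at (10,0.8);
\coordinate (T1) at (2,1.6);\coordinate (T2) at (4,1.6);\coordinate (T3) at (6,1.6);\coordinate (T4) at (8,1.6);
\coordinate (B1) at (2,0);\coordinate (B2) at (4,0);\coordinate (B3) at (6,0);\coordinate (B4) at (8,0);
\draw[->] (L)--(T1) node[midway,above left] {$s_1=c$};
\draw[->] (T1)--(T2) node[midway,above] {$s_2=c^{-1}$};
\draw[->] (T2)--(T3) node[midway,above] {$s_3$};
\draw[->] (T3)--(T4) node[midway,above] {$s_4=c$};
\draw[->] (T4)--(R) node[midway,above right] {$s_5=c^{-1}$};
\draw[->] (L)--(B1) node[midway,below left] {$u_1$};
\draw[->] (B1)--(B2) node[midway,below] {$u_2$};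
\draw[->] (B2)--(B3) node[midway,below] {$u_3$};
\draw[->] (B3)--(B4) node[midway,below] {$u_4$};
\draw[->] (B4)--(R) node[midway,below right] {$u_5$};
\draw[->] (T1)--(B1) node[midway,right] {$\rho_1$};
\draw[->] (T2)--(B2) node[midway,right] {$\rho_2$};
\draw[->] (T3)--(B3) node[midway,right] {$\rho_3$};
\draw[->] (T4)--(B4) node[midway,right] {$\rho_4$};
\node at (1.3,0.8) {$r_1$};\node at (3.2,0.8) {$r_2$};\node at (5.2,0.8) {$r_3$};\node at (7.2,0.8) {$r_4$};\node at (8.95,0.8) {$r_5$};
\end{tikzpicture}
\caption{A ladder with $n=5$, when $\delta_k(q\Phi_i)=s_3$ is a single letter. The top reads $s_1s_2s_3s_4s_5=\hat\delta_j$, one letter per cell. The bottom reads $u_1u_2u_3u_4u_5=w_{k,i}[q]$, with at least $11$ factors $a_qb_q^{e}$ per cell. The rungs carry the new letters $\rho_m$.}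
\label{fig:ladder}
\end{figure}

\subsection{Patterns}

The relators $r_{j,m}$ are cyclically reduced. Indeed $u_m$ is a positive word in $a_q,b_q$ beginning with $a_q$ and ending with $b_q$; for $1<m<n$ the letter $s_m$ is flanked by $\rho_{m-1}^{-1}$ and $\rho_m$, which are different letters and do not occur elsewhere in $r_m$; and the end letters $s_1=c$, $s_n=c^{-1}$ are different from $a_q^{\pm1},b_q^{\pm1}$ and the $\rho$'s. (To have this at the two ends was the purpose of inserting $cc^{-1}$.) Let $\mathcal R$ be the set of all cyclic conjugates of the words $r_{j,m}^{\pm1}$. A word occurs \emph{cyclically} in a relator if it is a prefix of a cyclic conjugate of it.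

A \emph{pattern} is a word $a_qb_q^{\,e}a_q$ with $q\in Q$, $e\ge1$. A word is \emph{thin} if it contains no pattern and no inverse of a pattern. Subwords and inverses of thin words are thin.

\begin{lemma}\label{lem:patterns}
\begin{enumerate}
\item[(P1)] For each pattern or inverse pattern $\varpi$ there is at most one element of $\mathcal R$ with prefix $\varpi$, and no element of $\mathcal R$ contains cyclically both $\varpi$ and $\varpi^{-1}$.
\item[(P2)] If a relator $r_{j,m}^{\pm1}$ is written cyclically as a product of $p\ge1$ nonempty thin words, then $p\ge10$.
\item[(P3)] Words without letters $b_q^{\pm1}$ are thin. No word $a_pa_{p'}$ with $p,p'\in Q$, nor its inverse, is a subword of an element of $\mathcal R$.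
\end{enumerate}
\end{lemma}

\begin{proof}
In the cyclic word $r_{j,m}$, $j=(k,i,q)$, the letters of $S^{\pm1}$ occur in the block $u_{j,m}^{-1}$, whose cyclic neighbors are letters $\rho^{\pm1}$ or $c^{\pm1}$, and possibly as the letter $s_{j,m}$ with $1<m<n_j$, whose neighbors are letters $\rho^{\pm1}$.

(P1) It follows that positive patterns occur cyclically only in the words $r_{j,m}^{-1}$, inside $u_{j,m}$, and that inverse patterns occur cyclically only in the words $r_{j,m}$. This proves the second statement. A pattern in $u_{j,m}$ has the form $a_qb_q^{\,e(k,i,l)}a_q$. The index $q$ and the exponent determine $j=(k,i,q)$ and $l$, because the integers $e(k,i,l)$ are distinct; and $l$ determines $m$ and the position. This proves the first statement for patterns. For inverse patterns take inverses.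

(P2) Taking inverses if necessary, we may consider $r_{j,m}$. The word $u_{j,m}^{-1}$ contains at least $11$ letters $a_q^{-1}$, and from each of them to the next it reads an inverse pattern $a_q^{-1}b_q^{-e}a_q^{-1}$. There are at least $10$ such inverse patterns, and two of them have at most one letter in common. Since the factors are thin, each inverse pattern is cut somewhere between two of its letters by an end point of a factor, and different inverse patterns are cut at different places. The number of places where a cyclic word is cut into $p$ factors is $p$. So $p\ge10$.

(P3) The first statement is clear, as patterns contain letters $b_q$. As described above, a letter $a_q^{\pm1}$ in a relator has only neighbors of the form $b_q^{\pm1}$, $c^{\pm1}$ or $\rho^{\pm1}$.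
\end{proof}

\section{Diagrams}\label{sec:diagrams}

\subsection{Van Kampen's lemma}

A \emph{diagram} is a finite, connected, simply connected $2$-complex $D$ in the plane whose edges are labeled by letters, opposite directions of an edge carrying inverse letters. The boundary path of a face is the closed path around it, and $\partial D$ is the closed path around $D$, that is, around the outer region. Van Kampen's lemma \cite[Ch.~V.1]{LS} says the following.

\begin{itemize}
\item If $D$ has boundary label $W$ and face labels $\ell_1,\dots,\ell_N$, then in the free group $W$ is a product of conjugates of $\ell_1^{\pm1},\dots,\ell_N^{\pm1}$, each index being used once.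
\item If in the free group $W$ is a product of $N$ conjugates of relators or inverse relators, there is a diagram with boundary label $W$ and at most $N$ faces, all labeled by relators or their inverses.
\end{itemize}
For reduced $W$ the second statement is the usual one. An unreduced word arises from its reduced form by insertions of words $\mathsf y\mathsf y^{-1}$, and these are realized by attaching edges in the outer region.

Let $\mathrm{Area}(W)$ be the minimal number of faces in a diagram with boundary label $W$ and faces labeled by relators $r_{j,m}^{\pm1}$. By the two statements above, it depends only on the element of the free group represented by $W$.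

\begin{lemma}\label{lem:cancelling}
Let $D$ be a diagram with boundary label $W$ and $\mathrm{Area}(W)$ faces, labeled by relators $r_{j,m}^{\pm1}$. There are no two distinct faces $\Pi\ne\Pi'$ with a common edge $e$ such that the boundary paths of $\Pi$ and $\Pi'$, read starting along $e$ in the same direction, have the same label.
\end{lemma}

\begin{proof}
Suppose there are, with label $\mathsf yV$ in both cases, where $\mathsf y$ is the label of $e$. The edge $e$ is traversed once by each of the two boundary paths, so after deleting the open edge $e$ the set $\Pi\cup e\cup\Pi'$ is one face. Its label is $VV^{-1}$, which is trivial in the free group. So $W$ is a product of conjugates of the $\mathrm{Area}(W)-2$ remaining face labels and their inverses, which contradicts the definition of $\mathrm{Area}(W)$.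
\end{proof}

\subsection{Sides and arcs}

We shall consider words which are products of two kinds of sides. Later the flexible sides will be the edges of a graph $X$ in which relators are coned off; such a side may be replaced by any other representative of the same edge, for example by the complementary part of a relator. The rigid sides will be fixed words, such as powers of $a_1$, which have little in common with the relators and whose position in $X$ we want to control.

\begin{definition}
A word over $\mathcal A$ is \emph{flexible} if it is empty, or a single letter of $\mathcal A^{\pm1}$, or a subword of an element of $\mathcal R$. A word over $\mathcal A$ is \emph{rigid} if it is nonempty and reduced, and every subword of it which is also a subword of an element of $\mathcal R$ is thin.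
\end{definition}

\noindent\textbf{Setting.} Let $U_1\cdots U_{n_0}$ be a word representing $1$ in $G$, where each $U_i$ is declared to be a flexible or a rigid side and is a word of that kind. Among all ways to replace the flexible sides by flexible words representing the same elements of $G$, choose one for which the resulting word $W$ has minimal area. Omit the empty sides, and suppose that $n\ge1$ sides remain. Let $D$ be a diagram with boundary label $W$ and $F=\mathrm{Area}(W)$ faces, labeled by relators $r_{j,m}^{\pm1}$. The at most $n$ vertices of $\partial D$ at which consecutive sides meet are called \emph{corners} (for $n=1$ the corner is the initial point). All sides are reduced words, since the elements of $\mathcal R$ are reduced.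

\medskip

The boundary path of a face, or of $D$, can traverse an edge and immediately return along it only at a vertex of degree $1$. A vertex of degree $1$ is visited by exactly one of these paths, and this path returns there. The path is not that of a face, because the relators are cyclically reduced; so it is $\partial D$, and since sides are reduced, the vertex is a corner. Thus \emph{every vertex of degree $1$ is a corner}.

Now suppress all vertices of degree $2$ which are not corners. (The $1$-skeleton of $D$ is connected, has an edge and contains a corner, so this makes sense.) The edges of the resulting cell structure are called \emph{arcs}; the \emph{length} of an arc is the number of edges of $D$ in it. Let $E$ be the number of arcs and $V$ the number of remaining vertices. By the preceding paragraph, each side and each face boundary is a concatenation of full arcs. Every arc is traversed exactly twice in total by $\partial D$ and the boundary paths of the faces. If the boundary paths of the faces are oriented counterclockwise and $\partial D$ clockwise, the two traversals are in opposite directions. In particular, if an arc is traversed twice by $\partial D$, or twice by the boundary path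 of one face, then in opposite directions. We say that an arc \emph{lies on} a face or a side if the corresponding path traverses it. The label of an arc on a face is a subword of an element of $\mathcal R$, in either direction.

\begin{lemma}\label{lem:counting}
In this setting, $F<n$ and $E<5n$. Moreover, $n=1$ is impossible.
\end{lemma}

\begin{proof}
\emph{Step 1: every arc on a face has a thin label.} Suppose that an arc on a face, read in one of its two directions, contains a pattern or inverse pattern $\varpi$, starting at a point $v$.

(a) \emph{Both traversals of the arc are by faces} $\Pi$ and $\Pi'$. Reading both boundary paths from $v$ in the direction of $\varpi$ gives elements of $\mathcal R$ with prefix $\varpi$, which are equal by (P1). If $\Pi\ne\Pi'$, this contradicts Lemma~\ref{lem:cancelling}. If $\Pi=\Pi'$, the boundary path of $\Pi$ traverses the arc in both directions, so its label contains cyclically both $\varpi$ and $\varpi^{-1}$, which contradicts (P1).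

(b) \emph{The arc lies on a face and on a rigid side, or on a face and on a side consisting of a single letter.} In the first case its label is a subword of both a rigid word and an element of $\mathcal R$, so it is thin by the definition of rigid. In the second case it is a single letter, hence thin. Both contradict the choice of the arc.

(c) \emph{The arc lies on a face $\Pi$ and on a flexible side which is a subword of an element of $\mathcal R$.} This is where the minimal choice of the flexible sides is used. Replacing $\varpi$ by $\varpi^{-1}$ if necessary, we read $\varpi$ in the direction of the side and write the side as $U=V'\varpi V''$ with $UV'''\in\mathcal R$. Reading the boundary path of $\Pi$ from $v$ along the arc gives an element of $\mathcal R$ with prefix $\varpi$. The cyclic conjugate $\varpi V''V'''V'$ of $UV'''$ is also an element of $\mathcal R$ with prefix $\varpi$, so by (P1) the two are equal. Write $\varpi=\mathsf y\varpi_1$ with a letter $\mathsf y$. The first edge of $\varpi$ is traversed once by the boundary path of $\Pi$ and once by $\partial D$. Deleting this open edge together with $\Pi$ (an elementary collapse) leaves a diagram with $F-1$ faces in whose boundary label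 the letter $\mathsf y$ is replaced by $(\varpi_1V''V'''V')^{-1}$. So the side $U$ is replaced by
\[
V'\,(\varpi_1V''V'''V')^{-1}\,\varpi_1V'' ,
\]
which equals $V'''^{-1}$ in the free group. The word $V'''^{-1}$ is flexible and represents the same element of $G$ as $U$. So a different choice of flexible sides leads to area at most $F-1$, a contradiction.

\emph{Step 2: counting.} By Step 1 and (P2), the boundary path of each face consists of at least $10$ arcs, counted with multiplicity. So $10F\le2E$. All vertices have degree at least $3$ except the at most $n$ corners, which have degree at least $1$; so $2E\ge3V-2n$. Since $D$ is contractible, $V-E+F=1$. Substituting $V=1+E-F$ gives $E\le3F+2n-3$, hence $10F\le6F+4n-6$ and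
\[
F\le n-\tfrac32,\qquad E\le5n-\tfrac{15}2 .
\]
For $n=1$ the first inequality contradicts $F\ge0$.
\end{proof}

\subsection{Free subgroups}

\begin{corollary}\label{cor:free}
The set $\{a_q:q\in Q\}\cup\mathcal Z$ freely generates a free subgroup of $G$. Hence (i) and (ii) of Theorem~\ref{thm:G} hold.
\end{corollary}

\begin{proof}
A nonempty reduced word $W$ over these letters is rigid, because all its subwords are thin by (P3). If $W$ represented $1$, it could be taken as the only side in our setting, against the last statement of Lemma~\ref{lem:counting}.

This contains (i). For (ii) recall that $w_{k,i}[1]=\delta_k(\Phi_i)$ in $G$. So $A_1$ contains all $x_k$ and $A_2$ contains all $y_k$. As $g_1$ and $g_2$ are empty, $A_3$ contains $y_1^{-1}x_1^{-1}$ and $y_2^{-1}x_2^{-1}$, which generate a free group of rank $2$.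
\end{proof}

\section{Acylindrical hyperbolicity}\label{sec:action}

Let $\mathcal P\subset G$ be the set of elements represented by subwords of elements of $\mathcal R$. It is closed under inversion. Let
\[
X=\mathrm{Cay}(G,\mathcal A\cup\mathcal P)
\]
without loops and multiple edges, with its path metric $d$; each edge has length $1$. So adjacent vertices differ by a nontrivial element of $G$ represented by a flexible word. The group $G$ acts on $X$ by left multiplication. We show that $X$ is hyperbolic and that $a_1$ is a loxodromic WPD element, in the following sense.

\begin{theorem}[{\cite[Thm.~1.2]{Osin}}]\label{thm:osin2}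
Let $G$ be a group which is not virtually cyclic and acts by isometries on a hyperbolic space with a loxodromic WPD element $h$. Then $G$ is acylindrically hyperbolic. Here $h$ is \emph{WPD} if for every $\varepsilon>0$ and every point $x_0$ there is $M$ such that the set $\{g\in G: d(x_0,gx_0)\le\varepsilon,\ d(h^Mx_0,gh^Mx_0)\le\varepsilon\}$ is finite.
\end{theorem}

\subsection{Fillings}

\begin{definition}
Let $\gamma_0,\gamma_1,\dots,\gamma_n=\gamma_0$ be the vertices of a closed edge path in a graph. A \emph{filling} of it is a finite cell decomposition of a closed disc $\Delta$, in which each $2$-cell has a boundary path of at least $3$ edges and the boundary circle consists of $n$ edges, together with a map $\varphi$ from the vertices of $\Delta$ to those of the graph such that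
\begin{itemize}
\item $\varphi$ maps the vertices of the boundary circle, in cyclic order, to $\gamma_0,\dots,\gamma_{n-1}$;
\item any two vertices on a common closed $2$-cell are mapped to vertices at distance at most $1$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:filling}
Every closed edge path of length $n\ge1$ in $X$ (necessarily $n\ge2$, as $X$ has no loops) has a filling with at most $6n$ vertices.
\end{lemma}

\begin{proof}
We may assume $\gamma_0=1$. The elements $v_i=\gamma_{i-1}^{-1}\gamma_i\ne1$ are represented by flexible words, and $v_1\cdots v_n=1$. Apply the setting of Section~\ref{sec:diagrams} with these $n$ flexible sides. No side becomes empty since $v_i\ne1$. By Lemma~\ref{lem:counting} we get a diagram $D$ with $E\le5n-1$ arcs, and $V=E+1-F\le5n$.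

Following labels from the initial point, which is sent to $1$, we map the vertices of $D$ to $G$; this is well defined since $D$ is simply connected and the face labels are trivial in $G$. The corner between the $i$-th and the $(i+1)$-st side goes to $\gamma_i$. Two vertices on one face differ by an element of $\mathcal P$, and two vertices on one side differ by an element represented by a subword of a flexible word. So in both cases their images have distance at most $1$.

To obtain a disc, glue an annulus to $D$ along the boundary path; since $D$ is planar and simply connected, the result is a closed disc, as for a regular neighborhood of $D$. Divide the outer circle into $n$ edges. Join its $n$ vertices by spokes to the points where consecutive sides meet, and map them to the corresponding $\gamma_i$. The annulus is divided into $n$ cells, the $i$-th one bounded by an outer edge, two spokes and the arcs of the $i$-th side, of which there is at least one. Faces of $D$ have at least $10$ arcs. So this is a filling, and it has $V+n\le6n$ vertices.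
\end{proof}

The next lemma says that the number of vertices of a filling is bounded below by a product of two widths, like the area of a quadrilateral.

\begin{lemma}\label{lem:width}
Let a filling with $V$ vertices be given, and let its boundary circle be divided into consecutive edge paths $p_1,q_1,p_2,q_2$. Let $a,b\ge1$ be integers such that $d\ge a$ between vertices of $\varphi(p_1)$ and $\varphi(p_2)$, and $d\ge b$ between vertices of $\varphi(q_1)$ and $\varphi(q_2)$. Then $V\ge(a-1)(b+1)$.
\end{lemma}

\begin{proof}
Cut the $2$-cells into triangles by diagonals. Let $f(v)$ be the distance from $\varphi(v)$ to the set of images of the vertices of $p_1$, extended affinely over edges and triangles; $f$ is continuous on $\Delta$. In each triangle the values at the vertices are integers which differ by at most $1$. So for every integer $i$ the set $C=f^{-1}(i)$ is a subcomplex: in each triangle it is spanned by the vertices with value $i$. Let $0<i<a$.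

\emph{Claim: some component of $C$ meets both $q_1$ and $q_2$.} Suppose not. Let $C_1$ be the union of the components of $C$ meeting $q_1$, and $C_2=C\setminus C_1$. The sets $C_1\cup q_1$ and $C_2\cup q_2$ are closed, and they are disjoint; note that $q_1\cap q_2=\emptyset$ because $b\ge1$. Let $\psi:\Delta\to[0,1]$ be continuous, equal to $0$ on the first set and to $1$ on the second. On $\partial\Delta$ the map $(\psi,f):\Delta\to\mathbb R^2$ satisfies $f=0<i$ on $p_1$, $\psi=0$ on $q_1$, $f\ge a>i$ on $p_2$, and $\psi=1$ on $q_2$. So the image of $\partial\Delta$ winds $\pm1$ times around the point $(\frac12,i)$, and this point is a value of $(\psi,f)$ on $\Delta$. But $\psi\in\{0,1\}$ wherever $f=i$, a contradiction.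

The component in the claim contains a vertex on $q_1$ and a vertex on $q_2$, and an edge path in it joins them. The image of this path under $\varphi$ moves by at most $1$ at each step and joins points at distance at least $b$. So it visits at least $b+1$ vertices of $\Delta$, all with $f=i$. Sum over $i=1,\dots,a-1$.
\end{proof}

\subsection{The graph \texorpdfstring{$X$}{X} is hyperbolic}

We show that the linear bound of Lemma~\ref{lem:filling} makes triangles slim. A fat triangle contains a closed path whose length is linear in the fatness $k$ and which has two pairs of opposite sides at distance proportional to $k$. By Lemma~\ref{lem:width} the number of vertices of its filling is at least quadratic in $k$.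

\begin{proposition}\label{prop:hyperbolic}
The graph $X$ is hyperbolic.
\end{proposition}

\begin{proof}
Consider geodesic triangles whose sides are geodesic edge paths between vertices of $X$. Let $\tau(n)$ be the maximum, over all such triangles of perimeter at most $n$ and all vertices $m$ on one of their sides, of the distance from $m$ to the set of vertices on the other two sides.

\emph{Step 1: $\tau(n)<3000$ for all $n$.} Suppose that $k=\tau(n)\ge3000$, and let it be attained by a triangle with vertices $x,y,z$ and by $m\in[x,y]$. Then $d(x,m)\ge k$ and $d(y,m)\ge k$. Let $u$ be the vertex on $[x,m]$ with $d(u,m)=4k$, or $u=x$ if $d(x,m)<4k$. If $u\neq x$, let $u'$ be a vertex on $[x,z]\cup[z,y]$ with $d(u,u')\le k$, which exists by the definition of $\tau(n)$; if $u=x$, let $u'=u$. Define $v\in[m,y]$ and $v'$ similarly. Then $d(u',v')\le10k$. The geodesics $[u,u']$ and $[v,v']$ have distance at least $k$ from $m$: either $u=u'=x$, or all points of $[u,u']$ have distance at least $3k$ from $m$, and likewise for $v$. We define an edge path $\sigma$ from $v$ to $u$ far from $m$.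

\emph{Case 1: $u',v'$ lie on the same side.} Let $\sigma=[v,v']\cup[v',u']\cup[u',u]$ with $[v',u']$ on this side. Its length is at most $12k$, and its vertices have distance at least $k$ from $m$.

\emph{Case 2: one of $u',v'$ lies on $[x,z]$ and the other one on $[y,z]$.} Consider the triangle $u',z,v'$ with sides $[u',z],[v',z]$ on the given sides and any geodesic edge path $[u',v']$. Its perimeter is at most $n$, since $u'$ and $v'$ are also joined by the remaining part of the perimeter of the given triangle, through $x$ and $y$. So each vertex on one of its sides is within $k$ of a vertex on the other two sides. We choose $w\in[u',z]$ and $w'\in[v',z]$ as follows.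
\begin{itemize}
\item If $d(u',z)\le12k$, let $w=w'=z$. Then $d(v',w')\le22k$.
\item If $d(u',z)>12k$, let $w\in[u',z]$ with $d(u',w)=12k$. No vertex of $[u',v']$ is within $k$ of $w$, since otherwise $d(u',w)\le10k+k=11k$. So there is a vertex $w'\in[v',z]$ with $d(w,w')\le k$, and $d(v',w')\le10k+12k+k=23k$.
\end{itemize}
Let $\sigma=[v,v']\cup[v',w']\cup[w',w]\cup[w,u']\cup[u',u]$, with $[v',w']$ and $[w,u']$ on the given sides. Since $d(m,w),d(m,w')\ge k$ and $d(w,w')\le k$, the geodesic $[w',w]$ has distance at least $k/2$ from $m$.

In both cases $[u,v]\cup\sigma$, with $[u,v]\subset[x,y]$, is a closed edge path of length at most $8k+(k+23k+k+12k+k)=46k$, and the vertices of $\sigma$ have distance at least $k/2$ from $m$. Let $r=\lfloor k/4\rfloor$ and $R=\lfloor k/2\rfloor$. Divide the closed path as follows: $p_1\subset[u,v]$ is the segment of points at distance at most $r$ from $m$; $q_1$ and $q_2$ are the two segments of $[u,v]$ of points at distance between $r$ and $R$ from $m$; and $p_2$ is the rest, all of whose vertices have distance at least $R$ from $m$. So $d\ge R-r\ge\frac k4-\frac12$ between vertices of $p_1$ and $p_2$, and $d\ge2r\ge\frac k2-\frac32$ between vertices of $q_1$ and $q_2$.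 Lemma~\ref{lem:width} with $a=R-r$, $b=2r$ and Lemma~\ref{lem:filling} give
\[
\Bigl(\frac k4-\frac32\Bigr)\Bigl(\frac k2-\frac12\Bigr)\le6\cdot46k=276k,
\qquad\text{that is,}\qquad \frac{k^2}8-\frac{7k}8+\frac34\le276k .
\]
This implies $\frac k8<277$, which is false for $k\ge3000$.

\emph{Step 2: arbitrary triangles.} By Step 1, geodesic triangles in $X$ with endpoints at vertices are $\delta$-slim with $\delta=3000$: a point on a side is within $\frac12$ of a vertex on this side. Hence geodesic polygons with at most $6$ sides and endpoints at vertices are $4\delta$-slim. Consider a geodesic triangle with arbitrary corners $x,y,z$. A side that contains no vertex of $X$ lies in an open edge. If two of the sides contain no vertex, then $x,y,z$ lie in one open edge. As $X$ has no loops or multiple edges, a path outside this edge between its two ends has length at least $2$; so the third side lies in the edge too, and the triangle is $1$-slim.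

Otherwise shorten each side which contains a vertex to the part between its first and its last vertex. The shortened sides of two sides ending at $x$ have near $x$ end points which coincide or are the ends of the edge containing $x$, so they have distance at most $1$; similarly at $y$ and $z$. If one side, say $[x,y]$, contains no vertex, then the end near $x$ of the shortened side of $[x,z]$ and the end near $y$ of that of $[y,z]$ are ends of the edge containing $x$ and $y$, and have distance at most $1$. So we get a polygon with at most $6$ sides: the shortened sides and extra sides of length at most $1$ which join different shortened sides. A point of a side that contains a vertex is within $1$ of the shortened side, hence within $4\delta+1$ of another shortened side or of an extra side. In the latter case it is within $4\delta+2$ of another shortened side, since each extra side has at least one end on such a side. A point of a side without vertices is within $1$ of its ends. So all geodesic triangles are $(4\delta+2)$-slim.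
\end{proof}

\subsection{A loxodromic WPD element}

Let $h=a_1$. For $M\ge1$ the word $a_1^{\pm M}$ is rigid by (P3), and also by (P3)
\begin{equation}\label{eq:length1}
\text{every subword of $a_1^{\pm M}$ which is a subword of an element of $\mathcal R$ has length at most $1$.}
\end{equation}

Suppose that in the setting of Section~\ref{sec:diagrams} there is a rigid side $\sigma$ labeled $a_1^M$, and let an arc on $\sigma$ be given. Since the label of $\sigma$ is a positive word and two traversals of an arc by $\partial D$ are in opposite directions, $\sigma$ traverses the arc only once. If the arc lies on a face, its label is a subword of an element of $\mathcal R$, so it has length $1$ by \eqref{eq:length1}. If it lies on no face, it is traversed a second time by $\partial D$, in the opposite direction and on another side. If this side is flexible, the label of the arc in that direction is a subword of an element of $\mathcal R$ or a single letter, and again the arc has length $1$. So we have shown: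
\begin{equation}\label{eq:arcs}
\begin{minipage}{0.82\textwidth}
an arc on $\sigma$ of length at least $2$ is also traversed by another rigid side. Moreover $\sigma$ traverses each arc at most once.
\end{minipage}
\end{equation}

\begin{lemma}
The element $h=a_1$ is loxodromic on $X$.
\end{lemma}

\begin{proof}
Let $M\ge1$ and $d(1,h^M)=p$. Then $h^M$ times a product of $p$ nontrivial elements represented by flexible words is $1$. Take $a_1^M$ as a rigid side $\sigma$ and these words as flexible sides. No side becomes empty, so $n=p+1$, and $E<5(p+1)$ by Lemma~\ref{lem:counting}. There is no other rigid side, so by \eqref{eq:arcs} the side $\sigma$ consists of $M$ different arcs of length $1$. So $M\le E<5(p+1)$, that is, $d(1,h^M)>\frac M5-1$. Together with $d(1,h^M)\le M$ this shows that $m\mapsto h^m$ is a quasi-isometric embedding of $\mathbb Z$ into $X$.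
\end{proof}

\begin{lemma}
The element $h=a_1$ is WPD on $X$.
\end{lemma}

\begin{proof}
It suffices to consider the point $x_0=1$ and integers $\varepsilon\ge1$: if $d(1,x_0)\le s$, then the set in Theorem~\ref{thm:osin2} for $(x_0,\varepsilon)$ is contained in the one for $(1,\varepsilon')$ whenever $\varepsilon'\ge\varepsilon+2s$. Let $M\ge10\varepsilon+10$, and let $g\in G$ satisfy $d(1,g)\le\varepsilon$ and $d(h^M,gh^M)\le\varepsilon$. Then
\[
g\cdot h^M\cdot v\cdot h^{-M}=1\qquad\text{with } v=h^{-M}g^{-1}h^M,\quad d(1,v)=d(gh^M,h^M)\le\varepsilon .
\]
So $g$ and $v$ are products of at most $\varepsilon$ nontrivial elements represented by flexible words. Take these words as flexible sides, and $a_1^M$ and $a_1^{-M}$ as rigid sides $\sigma$ and $\sigma'$. There are $n\le2\varepsilon+2$ sides, so $E<10\varepsilon+10\le M$ by Lemma~\ref{lem:counting}. The side $\sigma$ has $M$ edges and consists of at most $E<M$ arcs. So one of them has length at least $2$, and by \eqref{eq:arcs} it is also an arc of $\sigma'$. In particular $\sigma$ and $\sigma'$ have a vertex in common. Map the vertices of $D$ to $G$ following labels, the initial point going to $1$. The vertices of $\sigma$ go to $ga_1^i$ with $0\le i\le M$.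 The path $\sigma'$ ends at the initial point and its reverse reads $a_1^M$, so its vertices go to $a_1^{i'}$ with $0\le i'\le M$. Hence $ga_1^i=a_1^{i'}$ for some such $i,i'$, and $g=a_1^{i'-i}$ with $|i'-i|\le M$. There are only finitely many such $g$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:G}]
Parts (i) and (ii) are Corollary~\ref{cor:free}. In particular $G$ contains a free group of rank $2$ and is not virtually cyclic. It acts on the space $X$, which is hyperbolic by Proposition~\ref{prop:hyperbolic}, with the loxodromic WPD element $a_1$, so (iii) follows from Theorem~\ref{thm:osin2}.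
\end{proof}

This completes the proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:variants}: the automorphism group of a finitely generated acylindrically hyperbolic group need not be acylindrically hyperbolic.

\begin{thebibliography}{9}

\bibitem{Genevois}
Anthony Genevois, \emph{Automorphisms of graph products of groups and acylindrical hyperbolicity}, arXiv:1807.00622 (2018).

\bibitem{LS}
Lyndon--Schupp, Ch.~V.1.

\bibitem{Osin}
Osin, \emph{Acylindrically hyperbolic groups}, Trans. AMS \textbf{368} (2016).

\end{thebibliography}

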